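# Infinitely many against finitely many generators in $q$-Araki–Woods von Neumann algebras

Attach to every vector $\xi$ of a real Hilbert space a selfadjoint operator $s(\xi)$ on a Fock space whose inner product is twisted by a parameter $q\in(-1,1)$, and let these operators generate a von Neumann algebra. Does this algebra, as an abstract von Neumann algebra, remember whether the space of vectors had finite or infinite dimension? We begin with a case in which everything can be done almost by bare hands, and then ask what changes when a one-parameter orthogonal group is added and all values of $q$ are allowed.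

Conventions: inner products are linear in the second variable, $[n]=\{1,\dots,n\}$, $\mathcal K$ denotes compact operators, $\|\cdot\|_{\min}$ is the spatial tensor norm, and $q^0=1$ even for $q=0$.

## 1. Free generators against $q$-Gaussian generators

### 1.1. The two algebras

**Definition ($q$-Fock space).** Let $\mathsf H$ be a complex Hilbert space. The symmetric group $S_n$ acts unitarily on the Hilbert tensor power $\mathsf H^{\otimes n}$ by permuting legs. Write $\langle\,,\rangle_0$, $\|\cdot\|_0$ for the ordinary inner product and operator norm on $\mathsf H^{\otimes n}$, and put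
$$P^{(n)}=\sum_{\pi\in S_n}q^{\mathrm{inv}(\pi)}\pi,\qquad \langle u,v\rangle_q=\langle u,P^{(n)}v\rangle_0 .$$
We show in 1.2 that $P^{(n)}$ is positive and invertible. Thus $\mathsf H^{\otimes n}$ with $\langle\,,\rangle_q$ is a Hilbert space $\mathcal F_n$ with a norm equivalent to the ordinary one; $\mathcal F_0=\mathbb C\Omega$ and $\mathcal F=\mathcal F_q(\mathsf H)=\bigoplus_n\mathcal F_n$. Let $l(\xi)v=\xi\otimes v$ and $r(\xi)v=v\otimes\xi$ (with $l(\xi)\Omega=r(\xi)\Omega=\xi$), which are bounded by 1.3, and $s(\xi)=l(\xi)+l(\xi)^*$.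

For a real Hilbert space $\mathsf H_{\mathbb R}$ with complexification $\mathsf H=\mathsf H_{\mathbb C}$, the tracial $q$-Gaussian algebra is $\Gamma_q(\mathsf H_{\mathbb R})=\{s(\xi):\xi\in\mathsf H_{\mathbb R}\}''\subset B(\mathcal F_q(\mathsf H))$.

Two letters by hand: $P^{(2)}=1+q\tau$ with $\tau$ the flip. For orthonormal $\xi,\eta$ we get $\|\xi\otimes\eta\|_q=1$, $\langle\xi\otimes\eta,\eta\otimes\xi\rangle_q=q$ and $\|\xi\otimes\xi\|_q^2=1+q$. For $q=0$ we have $P^{(n)}=1$, and $\mathcal F$ is the ordinary full Fock space.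

If $\dim\mathsf H_{\mathbb R}\le1$ then $\Gamma_{q'}(\mathsf H_{\mathbb R})$ is generated by at most one selfadjoint operator, so it is abelian. On the other hand $s(e_1)s(e_2)\Omega=e_1\otimes e_2\ne e_2\otimes e_1=s(e_2)s(e_1)\Omega$ for orthonormal $e_1,e_2\in\ell^2$, so $\Gamma_q(\ell^2)$ is not abelian. Dimensions $0$ and $1$ are therefore settled. The first case with content is the following.

**Theorem 1.1 (special case).** If $q\in(-1,1)$, $q\neq0$, and $\mathsf H_{\mathbb R}$ is finite-dimensional, then $\Gamma_q(\ell^2)\not\cong\Gamma_0(\mathsf H_{\mathbb R})$.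

The plan is to exhibit, in $\Gamma_q(\ell^2)$, sums of $d$ terms which have size of order $\sqrt d$ in a tensor product but size of order $d$ on $\mathcal F$, far away from every compact operator. Then we show that the finite-dimensional free algebra admits no such sums.

### 1.2. Cutting a word in two

This subsection proves that $P^{(n)}$ is positive and invertible, and sets up the combinatorics used throughout. For $0\le k\le n$ let
$$R_{n,k}(v_1\otimes\cdots\otimes v_n)=\sum_{G\subset[n],\,|G|=k}q^{\mathrm{inv}(G)}\,v_G\otimes v_{G^c},\qquad \mathrm{inv}(G)=\#\{(a,b):a<b,\ a\notin G,\ b\in G\},\tag{1}$$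
with the letters of $v_G$ and of $v_{G^c}$ in increasing order. For instance
$$R_{3,1}(v_1\otimes v_2\otimes v_3)=v_1\otimes v_2\otimes v_3+q\,v_2\otimes v_1\otimes v_3+q^2\,v_3\otimes v_1\otimes v_2 .$$

Since $\mathrm{inv}(\pi)=\mathrm{inv}(\pi^{-1})$, $P^{(n)}(v_1\otimes\cdots\otimes v_n)$ is the sum of $q^{\mathrm{inv}(w)}v_{w(1)}\otimes\cdots\otimes v_{w(n)}$ over all orderings $w$ of $[n]$. An ordering is determined by the set $G$ of its first $k$ entries, an ordering of $G$ and an ordering of $G^c$. Its inversions are those inside the first part, those inside the second part, and $\mathrm{inv}(G)$ cross inversions. Hence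
$$P^{(n)}=(P^{(k)}\otimes P^{(n-k)})R_{n,k}.\tag{2}$$

Norms: each map $v_1\otimes\cdots\otimes v_n\mapsto v_G\otimes v_{G^c}$ is unitary for $\langle\,,\rangle_0$, so $\|R_{n,k}\|_0\le\sum_G|q|^{\mathrm{inv}(G)}$. If $G=\{g_1<\dots<g_k\}$, exactly $g_s-s$ numbers below $g_s$ are outside $G$, so $\mathrm{inv}(G)=\sum_s(g_s-s)$ with $0\le g_1-1\le\cdots\le g_k-k$. Different $G$ of size $k$ thus give different partitions of the integer $\mathrm{inv}(G)$ (drop the zeros). Summing over all partitions,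
$$\|R_{n,k}\|_0\le C_q:=\prod_{i\ge1}(1-|q|^i)^{-1},\qquad \|R_{n,1}\|_0\le\sum_{i\ge0}|q|^i=(1-|q|)^{-1}\le C_q.\tag{3}$$

**Lemma 1.2.** $R_{n,1}$ is invertible and $\|R_{n,1}^{-1}\|_0\le c_q:=\prod_{k\ge2}\frac{1+|q|^{k-1}}{1-|q|^k}$ for all $n\ge1$.

*Proof.* Let $T_i=q\tau_i$, where $\tau_i$ flips legs $i,i+1$. Then $T_i^2=q^2$, $T_iT_{i+1}T_i=T_{i+1}T_iT_{i+1}$, and $T_iT_j=T_jT_i$ if $|i-j|\ge2$. Put $t_k=T_1\cdots T_k$, $t_0=1$. The operator $\tau_1\cdots\tau_k$ moves the letter in position $k+1$ to the front, so $\gamma_n:=R_{n,1}=\sum_{k=0}^{n-1}t_k$.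

For $2\le i\le n-1$,
$$T_it_{n-1}=T_1\cdots T_{i-2}(T_iT_{i-1}T_i)T_{i+1}\cdots T_{n-1}=T_1\cdots T_{i-2}(T_{i-1}T_iT_{i-1})T_{i+1}\cdots T_{n-1}=t_{n-1}T_{i-1}.$$
Hence for $1\le k\le n-1$,
$$t_kt_{n-1}=T_1(T_2\cdots T_k)t_{n-1}=T_1t_{n-1}(T_1\cdots T_{k-1})=q^2T_2\cdots T_{n-1}t_{k-1}.$$
Since $\gamma_n=(\gamma_{n-1}\otimes1)+t_{n-1}$ and $\sum_{k=1}^{n-1}t_{k-1}=\gamma_{n-1}\otimes1$, we get for $n\ge2$
$$\gamma_n(1-t_{n-1})=(\gamma_{n-1}\otimes1)+t_{n-1}-t_{n-1}-q^2T_2\cdots T_{n-1}(\gamma_{n-1}\otimes1)=(1-q^2T_2\cdots T_{n-1})(\gamma_{n-1}\otimes1).$$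
Here $\|t_{n-1}\|_0=|q|^{n-1}<1$ and $\|q^2T_2\cdots T_{n-1}\|_0=|q|^n<1$, so both brackets are invertible. By induction from $\gamma_1=1$, $\gamma_n$ is invertible with $\gamma_n^{-1}=(1-t_{n-1})(\gamma_{n-1}^{-1}\otimes1)(1-q^2T_2\cdots T_{n-1})^{-1}$, and $\|\gamma_n^{-1}\|_0\le\frac{1+|q|^{n-1}}{1-|q|^n}\|\gamma_{n-1}^{-1}\|_0$. $\square$

By (2) with $k=1$, $P^{(n)}=(1\otimes P^{(n-1)})R_{n,1}$, so by induction $P^{(n)}$ is invertible for every $q\in(-1,1)$. It is selfadjoint and norm continuous in $q$. Hence the minimum of its spectrum is a continuous function of $q$ that never vanishes and equals $1$ at $q=0$. So $P^{(n)}$ is positive and invertible, and by (2) every $R_{n,k}$ is invertible.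

Finally let $\varrho$ be the reversal of tensors. Conjugation by the longest permutation preserves $\mathrm{inv}$, so $\varrho$ commutes with $P^{(n)}$ and is unitary on $\mathcal F$. Conjugating (2) by $\varrho$ gives $P^{(n)}=(P^{(n-k)}\otimes P^{(k)})\,\varrho R_{n,k}\varrho$. Comparing with (2) for $n-k$,
$$\varrho R_{n,k}\varrho=R_{n,n-k}.\tag{4}$$
Clearly $\varrho\, l(\xi)\varrho=r(\xi)$.

### 1.3. Creation operators

This subsection gives boundedness, the annihilation formula and the commutation relations. Put $B:=(1-|q|)^{-1/2}$.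

**Lemma 1.3.** (i) $P^{(n)}\le B^2(1\otimes P^{(n-1)})$. Hence $L:\mathsf H\otimes\mathcal F\to\mathcal F$, $\xi\otimes w\mapsto l(\xi)w$, has $\|L\|\le B$, and $\|l(\xi)\|,\|r(\xi)\|\le B\|\xi\|$. (ii) If $v_1,\dots,v_d\in\mathsf H$ and $\|\sum_j|v_j\rangle\langle v_j|\|\le t$, then $\sum_jl(v_j)l(v_j)^*\le tB^2$.

*Proof.* (i) As $P^{(n)}$ is selfadjoint, $(P^{(n)})^2=P^{(n)}P^{(n)*}=(1\otimes P^{(n-1)})R_{n,1}R_{n,1}^*(1\otimes P^{(n-1)})\le(1-|q|)^{-2}(1\otimes P^{(n-1)})^2$ by (3). The square root is operator monotone, which gives the first claim. For $z\in\mathsf H\otimes\mathcal F_{n-1}$ it says $\|Lz\|_q^2=\langle z,P^{(n)}z\rangle_0\le B^2\langle z,(1\otimes P^{(n-1)})z\rangle_0=B^2\|z\|^2$. For $r(\xi)$ conjugate by $\varrho$.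

(ii) $l(v)=L(|v\rangle\otimes1)$, so $\sum_jl(v_j)l(v_j)^*=L\big(\sum_j|v_j\rangle\langle v_j|\otimes1\big)L^*\le tLL^*\le tB^2$. $\square$

From $\langle\xi\otimes w,v\rangle_q=\langle\xi\otimes w,(1\otimes P^{(n-1)})R_{n,1}v\rangle_0$ we read off
$$l(\xi)^*(v_1\otimes\cdots\otimes v_n)=\sum_{i=1}^nq^{i-1}\langle\xi,v_i\rangle\,v_1\otimes\cdots\widehat{v_i}\cdots\otimes v_n,\tag{5}$$
and, reversing, $r(\xi)^*$ is given by the same formula with $q^{n-i}$ in place of $q^{i-1}$. In particular $l(\xi)^*$ and $r(\xi)^*$ kill every tensor whose letters are all orthogonal to $\xi$. With $\mathsf N$ the number operator ($q^{\mathsf N}=P_\Omega$, the projection onto $\mathbb C\Omega$, if $q=0$), (5) gives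
$$l(\xi)^*l(\eta)=q\,l(\eta)l(\xi)^*+\langle\xi,\eta\rangle,\qquad[l(\xi),r(\eta)]=0,\qquad[l(\xi)^*,r(\eta)]=\langle\xi,\eta\rangle\,q^{\mathsf N}.\tag{6}$$
For the last one, $l(\xi)^*(w\otimes\eta)=(l(\xi)^*w)\otimes\eta+q^n\langle\xi,\eta\rangle w$ for $w\in\mathcal F_n$. Taking adjoints, $[l(\xi),r(\eta)^*]=-\overline{\langle\xi,\eta\rangle}\,q^{\mathsf N}$.

### 1.4. The tracial algebra and its modular conjugation

Here we find the commutant side of $M=\Gamma_q(\mathsf H_{\mathbb R})$. Let $\mathcal C$ be the complex conjugation of $\mathsf H=\mathsf H_{\mathbb C}$ and $J(\xi_1\otimes\cdots\otimes\xi_n)=\mathcal C\xi_n\otimes\cdots\otimes\mathcal C\xi_1$. This is an antiunitary involution of $\mathcal F$, because it commutes with $P^{(n)}$ and $q$ is real.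

**Lemma 1.4.** $\Omega$ is cyclic and separating for $\Gamma_q(\mathsf H_{\mathbb R})$, the vacuum state is a trace, its modular conjugation is $J$, and $Js(\xi)J=r(\xi)+r(\xi)^*$ for $\xi\in\mathsf H_{\mathbb R}$.

*Proof.* The last formula is clear. Since $s(\xi)w=\xi\otimes w+l(\xi)^*w$, induction on the degree shows that products of the $s(\xi)$ applied to $\Omega$ span all finite algebraic tensors, so $\Omega$ is cyclic. For $\xi,\eta\in\mathsf H_{\mathbb R}$, (6) gives
$$[s(\eta),Js(\xi)J]=\langle\eta,\xi\rangle q^{\mathsf N}-\overline{\langle\eta,\xi\rangle}q^{\mathsf N}=0,$$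
as $\langle\eta,\xi\rangle$ is real. So $JMJ\subset M'$. Since $J\Omega=\Omega$, $\Omega$ is cyclic for $JMJ$, hence separating for $M$. Put $d_i=Js(\xi_i)J$; these commute with all $s(\eta)$ and $d_i\Omega=\xi_i=s(\xi_i)\Omega$. Hence
$$Js(\xi_1)\cdots s(\xi_n)\Omega=d_1\cdots d_n\Omega=d_1\cdots d_{n-1}s(\xi_n)\Omega=s(\xi_n)d_1\cdots d_{n-1}\Omega=\cdots=s(\xi_n)\cdots s(\xi_1)\Omega .$$
So $Jx\Omega=x^*\Omega$ for $x$ in the $*$-algebra generated by the $s(\xi)$, and by Kaplansky's theorem (strong$^*$ approximation by bounded nets) for all $x\in M$. Thus the Tomita operator is the antiunitary $J$ and its modular operator is $1$: the vacuum state is a trace and $J$ is its modular conjugation. $\square$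

### 1.5. The same sum has size $d$ and size $\sqrt d$

We use a standard estimate: writing a sum as a row times a column,
$$\Big\|\sum x_j\otimes y_j\Big\|\le\Big\|\sum x_jx_j^*\Big\|^{1/2}\Big\|\sum y_j^*y_j\Big\|^{1/2},\qquad\Big\|\sum x_j\otimes y_j\Big\|\le\Big\|\sum x_j^*x_j\Big\|^{1/2}\Big\|\sum y_jy_j^*\Big\|^{1/2}\tag{7}$$
(use $(x_j\otimes1)(1\otimes y_j)$ for the first and $(1\otimes y_j)(x_j\otimes1)$ for the second).

**Proposition 1.5.** Let $(e_j)$ be an orthonormal basis of the real space $\ell^2$, and $M=\Gamma_q(\ell^2)$. For $m>d$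
$$\Big\langle e_m,\sum_{j\le d}s(e_j)Js(e_j)Je_m\Big\rangle=q\,d,\qquad\Big\|\sum_{j\le d}s(e_j)\otimes Js(e_j)J\Big\|_{\min}\le4B^2\sqrt d .$$

*Proof.* For $j\le d<m$, $s(e_j)e_m=e_j\otimes e_m$ and $Js(e_j)Je_m=e_m\otimes e_j$, and $\langle e_j\otimes e_m,e_m\otimes e_j\rangle_q=q$. For the norm, let $y_j=Js(e_j)J$, $\|y_j\|\le2B$. Lemma 1.3(ii) gives $\|\sum_{j\le d}l(e_j)l(e_j)^*\|\le B^2$. The first form of (7) bounds $\sum l(e_j)\otimes y_j$ by $B\cdot2B\sqrt d$. The second form bounds $\sum l(e_j)^*\otimes y_j$ by $B\cdot2B\sqrt d$. $\square$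

The vectors $e_m=s(e_m)\Omega=Js(e_m)J\Omega$ tend weakly to $0$, so the first quantity is not affected if a compact operator is added to the sum. For $q=0$ it is $0$, as it must be for the argument to have a chance: the number $q$ comes from $l(e_j)^*r(e_j)e_m=q\,e_m$, that is, from the commutator $[l(e_j)^*,r(e_j)]=q^{\mathsf N}$ in (6).

### 1.6. The condition (AO) and weakly null vectors

We recall what is needed about exactness. A $C^*$-algebra $C$ is exact if the functor $C\otimes_{\min}\cdot$ preserves short exact sequences of $C^*$-algebras. We use these facts (Kirchberg; Brown–Ozawa, *C\*-algebras and finite-dimensional approximations*, Cor. 9.4.1):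

* A $C^*$-algebra with a faithful nuclear representation, i.e. one that is a point-norm limit of compositions of contractive c.p. maps through matrix algebras, is exact; nuclear $C^*$-algebras are exact; $C^*$-subalgebras of exact algebras are exact.
* Exact $C^*$-algebras are locally reflexive: for a finite-dimensional operator system $\mathcal S\subset C^{**}$ there is a net of contractive c.p. maps $\theta_i:\mathcal S\to C$ converging to $\mathrm{id}_{\mathcal S}$ point-ultraweakly.

**Definition (AO).** Let $N$ be a von Neumann algebra in standard form on $L^2(N)$ with modular conjugation $J$. $N$ satisfies (AO) if there is a $\sigma$-weakly dense unital exact $C^*$-subalgebra $C\subset N$ such that the map $\sum_ia_i\otimes b_i\mapsto\sum_ia_ib_i+\mathcal K(L^2(N))$ from $C\otimes_{alg}JCJ$ to $B(L^2(N))/\mathcal K(L^2(N))$ is $\|\cdot\|_{\min}$-bounded (hence, being a $*$-homomorphism, contractive).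

Examples: if $L^2(N)$ is finite-dimensional the target is $0$. For $N=L^\infty[0,1]$ on $L^2[0,1]$, $J$ is pointwise conjugation. With $C=C[0,1]$, which is nuclear, the map sends $f\otimes g$ to multiplication by $fg$ modulo $\mathcal K$, the restriction of a function on $[0,1]^2$ to the diagonal, and this is contractive.

One might hope to be done: the sum of Proposition 1.5 lies in $C\otimes_{alg}JCJ$ for the $C^*$-algebra $C$ generated by the $s(e_j)$. But this only shows that this particular $C$ does not witness (AO). An isomorphism of von Neumann algebras has no reason to respect the chosen $C^*$-subalgebras, so we need a consequence of (AO) which speaks about all elements of $N$. The next proposition supplies it. The price is a double boundedness condition on the vectors. The statement allows an arbitrary faithful normal state, which costs nothing and will matter later.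

**Proposition 1.6.** Let $N$ satisfy (AO), let $\psi$ be a faithful normal state and $\xi_\psi\in L^2(N)$ its representing vector in the natural cone. Let $\eta_m\to0$ weakly in $L^2(N)$ with $\eta_m=x_m\xi_\psi=Jy_mJ\xi_\psi$, $x_m,y_m\in N$, $\|x_m\|,\|y_m\|\le\kappa$. Then for $a_1,\dots,a_d,b_1,\dots,b_d\in N$
$$\limsup_m\Big|\Big\langle\eta_m,\sum_ja_jJb_jJ\,\eta_m\Big\rangle\Big|\le\limsup_m\|\eta_m\|^2\,\Big\|\sum_ja_j\otimes Jb_jJ\Big\|_{\min}.$$

*Proof.* **Step 1: a functional at infinity.** Pass to a subsequence along which the absolute values converge to the left-hand limsup, and put $\omega(T)=\lim_{m\to\mathcal U}\langle\eta_m,T\eta_m\rangle$ for a free ultrafilter $\mathcal U$. Then $\omega\ge0$, $\|\omega\|=\omega(1)\le\limsup\|\eta_m\|^2$, and $\omega$ vanishes on compact operators, since compact operators turn weakly null sequences into norm null ones. We must show $|\omega(\sum a_jb_j)|\le\|\omega\|\,\|\sum a_j\otimes b_j\|_{\min}$ for $a_j\in N$, $b_j\in JNJ$.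

**Step 2: $\omega$ is normal in each variable.** This is where both forms of $\eta_m$ are used. For $a\in N_+$, $a^{1/2}$ commutes with $Jy_mJ$, so $\langle\eta_m,a\eta_m\rangle=\|Jy_mJa^{1/2}\xi_\psi\|^2\le\kappa^2\psi(a)$; hence $\omega|_N\le\kappa^2\psi$. For $b\in(JNJ)_+$, $b^{1/2}$ commutes with $x_m$, so $\omega(b)\le\kappa^2\langle\xi_\psi,b\xi_\psi\rangle$. For $a\in N$, $b\in JNJ$, Cauchy–Schwarz gives $|\omega(ab)|\le\omega(aa^*)^{1/2}\omega(b^*b)^{1/2}$. So $a\mapsto\omega(ab)$ on $N$ and $b\mapsto\omega(ab)$ on $JNJ$ are $\sigma$-strong$^*$ continuous linear functionals, hence normal.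

**Step 3: $a_j\in C$, $b_j\in JCJ$.** As $\omega$ factors through the quotient by $\mathcal K$, (AO) gives $|\omega(\sum a_jb_j)|\le\|\omega\|\,\|\sum a_jb_j+\mathcal K\|\le\|\omega\|\,\|\sum a_j\otimes b_j\|_{\min}$.

**Step 4: $a_j\in N$, $b_j\in JCJ$.** The purpose is to approximate the $a_j$ from $C$ without increasing the tensor norm; local reflexivity does this. The inclusion $C\subset N$ extends to a normal surjective $*$-homomorphism $\rho:C^{**}\to N$. Its kernel is $(1-z)C^{**}$ for a central projection $z$, and the inverse of $\rho|_{zC^{**}}$ is an injective $*$-homomorphism $\iota:N\to zC^{**}\subset C^{**}$ with $\rho\iota=\mathrm{id}$. Let $\mathcal S=\mathrm{span}\{1,\iota(a_j),\iota(a_j)^*\}$ and $\theta_i:\mathcal S\to C$ as above. Applying the normal map $\rho$, which is the identity on $C$, we get $\theta_i(\iota(a_j))\to a_j$ $\sigma$-weakly in $N$. By Step 2 we may pass to the limit in $\omega$. Moreover a contractive c.p. map on an operator system is completely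 contractive, and $\iota\otimes\mathrm{id}$ is isometric for $\|\cdot\|_{\min}$. So, by Step 3,
$$\Big|\omega\Big(\sum a_jb_j\Big)\Big|=\lim_i\Big|\omega\Big(\sum\theta_i(\iota(a_j))b_j\Big)\Big|\le\|\omega\|\limsup_i\Big\|\sum\theta_i(\iota(a_j))\otimes b_j\Big\|_{\min}\le\|\omega\|\Big\|\sum a_j\otimes b_j\Big\|_{\min}.$$

**Step 5: $a_j\in N$, $b_j\in JNJ$.** Conjugating by $J$, the algebra $JCJ$ is exact and $\sigma$-weakly dense in $JNJ$. Repeat Step 4 in the second variable with $JCJ\subset JNJ$ in place of $C\subset N$, starting from the inequality of Step 4 and using normality of $b\mapsto\omega(a_jb)$. $\square$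

### 1.7. Splitting words: an isometry $\mathcal F\to\mathcal F\otimes\mathcal F$

Let $\dim\mathsf H<\infty$. We want (AO) on the finite-dimensional side. The idea: if $a$ acts on the left end of a word and $b$ on the right end, cut the word at a random place; then $a$ sees only the first piece and $b$ only the second. For $q=0$ the identity map $\mathcal F_n\to\mathcal F_k\otimes\mathcal F_{n-k}$ is a unitary cut which respects $l$ and $r$ exactly. We allow from the start a small error $\delta_k$, which is $0$ today.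

**Definition (splitting system).** Let $q\in(-1,1)$ and $\dim\mathsf H<\infty$. A splitting system consists of unitaries $W_{n,k}:\mathcal F_n\to\mathcal F_k\otimes\mathcal F_{n-k}$ $(0\le k\le n)$ and a bounded sequence $\delta_k\to0$ such that for $\|\xi\|\le1$, $0\le k\le n$, on $\mathcal F_n$:
$$\|W_{n+1,k+1}l(\xi)-(l(\xi)\otimes1)W_{n,k}\|\le\delta_k,\qquad\|W_{n+1,k}r(\xi)-(1\otimes r(\xi))W_{n,k}\|\le\delta_{n-k},\tag{8}$$
where the first difference is $0$ for $k=n$.

*Example.* For $q=0$ the identity maps $W_{n,k}$ with $\delta_k=0$ form a splitting system: all inner products are the ordinary ones, and both sides of (8) put $\xi$ at the same end of the word.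

The adjoint relations come for free: if $X=W_{n+1,k+1}l(\xi)-(l(\xi)\otimes1)W_{n,k}$, then on $\mathcal F_{n+1}$
$$W_{n,k}l(\xi)^*-(l(\xi)^*\otimes1)W_{n+1,k+1}=W_{n,k}X^*W_{n+1,k+1}\tag{9}$$
has norm at most $\delta_k$, and is $0$ for $k=n$. In the same way $\|W_{n,k}r(\xi)^*-(1\otimes r(\xi)^*)W_{n+1,k}\|\le\delta_{n-k}$.

Let $\mathcal T=C^*(1,l(\xi):\xi\in\mathsf H)$ and $\mathcal T_r=C^*(1,r(\xi):\xi\in\mathsf H)$.

**Proposition 1.7.** Let $\dim\mathsf H<\infty$ and suppose a splitting system exists. (i) There is an isometry $W:\mathcal F\to\mathcal F\otimes\mathcal F$ with $ab-W^*(a\otimes b)W\in\mathcal K(\mathcal F)$ for $a\in\mathcal T$, $b\in\mathcal T_r$. (ii) $\mathcal T$ is exact.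

*Proof of (i).* **Step 1: the isometry.** Put $\beta_n=(n+1)^{-1/2}$ and $W|_{\mathcal F_n}=\beta_n\sum_{k=0}^nW_{n,k}$. The spaces $\mathcal F_k\otimes\mathcal F_{n-k}$ are mutually orthogonal, for all $n$ and $k$, so $W$ is an isometry.

**Step 2: $Wl-(l\otimes1)W$ is compact, where $l=l(\xi)$, $\|\xi\|\le1$.** On $\mathcal F_n$ it has the component $\beta_{n+1}W_{n+1,0}l$ in $\mathcal F_0\otimes\mathcal F_{n+1}$, and in $\mathcal F_{k+1}\otimes\mathcal F_{n-k}$, $0\le k\le n$, the component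
$$\beta_{n+1}W_{n+1,k+1}l-\beta_n(l\otimes1)W_{n,k}=(\beta_{n+1}-\beta_n)W_{n+1,k+1}l+\beta_n\big(W_{n+1,k+1}l-(l\otimes1)W_{n,k}\big).$$
So its squared norm on $\mathcal F_n$ is at most
$$\frac{B^2}{n+2}+\sum_{k=0}^n2\Big[(\beta_n-\beta_{n+1})^2B^2+\frac{\delta_k^2}{n+1}\Big].\tag{10}$$
Here $\beta_n-\beta_{n+1}\le\frac12(n+1)^{-3/2}$, so the first part of the sum is at most $\frac12B^2(n+1)^{-2}$, and the second part tends to $0$ because Cesàro means of $\delta_k^2\to0$ do. So (10) tends to $0$. Our operator maps the finite-dimensional spaces $\mathcal F_n$ into orthogonal subspaces (total degree $n+1$), with norms tending to $0$. It is therefore a norm limit of finite rank operators.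

**Step 3: $Wl^*-(l^*\otimes1)W$ is compact.** On $\mathcal F_0$ it vanishes. On $\mathcal F_{n+1}$ the component of $W\mathcal F_{n+1}$ in $\mathcal F_0\otimes\mathcal F_{n+1}$ is killed by $l^*\otimes1$. What remains, in $\mathcal F_k\otimes\mathcal F_{n-k}$ for $0\le k\le n$, is
$$\beta_nW_{n,k}l^*-\beta_{n+1}(l^*\otimes1)W_{n+1,k+1}=(\beta_n-\beta_{n+1})W_{n,k}l^*+\beta_{n+1}\big(W_{n,k}l^*-(l^*\otimes1)W_{n+1,k+1}\big).$$
By (9) the sum in (10) bounds the squared norm, and compactness follows as in Step 2.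

**Step 4: all of $\mathcal T$ and $\mathcal T_r$.** The set of $a$ with $Wa-(a\otimes1)W$ compact is a norm closed linear space. It is an algebra by $Wab-(ab\otimes1)W=(Wa-(a\otimes1)W)b+(a\otimes1)(Wb-(b\otimes1)W)$. So it contains $\mathcal T$. For $r=r(\xi)$, $Wr-(1\otimes r)W$ on $\mathcal F_n$ has the component $\beta_{n+1}W_{n+1,n+1}r$ in $\mathcal F_{n+1}\otimes\mathcal F_0$ and the components $\beta_{n+1}W_{n+1,k}r-\beta_n(1\otimes r)W_{n,k}$ in $\mathcal F_k\otimes\mathcal F_{n+1-k}$, $0\le k\le n$. The bound is (10) with $\delta_{n-k}$ in place of $\delta_k$. Likewise $Wr^*-(1\otimes r^*)W$ vanishes on $\mathcal F_0$ and on $\mathcal F_{n+1}$ has only the components $\beta_nW_{n,k}r^*-\beta_{n+1}(1\otimes r^*)W_{n+1,k}$ in $\mathcal F_k\otimes\mathcal F_{n-k}$, $0\le k\le n$. So $Wb-(1\otimes b)W$ is compact for $b\in\mathcal T_r$. Finally $Wab-(a\otimes b)W=(Wa-(a\otimes1)W)b+(a\otimes1)(Wb-(1\otimes b)W)$ is compact. Multiply by $W^*$ from the left.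

*Proof of (ii).* Now we only care about the left action, so we cut near the left end, to make the first tensor factor finite-dimensional. For $K\ge1$ choose $t$ uniformly at random in $\{K+1,\dots,2K\}$ and put $\alpha_n(k)=\mathbb P(\min(n,t)=k)^{1/2}$, $W^{(K)}|_{\mathcal F_n}=\sum_{k=0}^n\alpha_n(k)W_{n,k}$. Since $\sum_k\alpha_n(k)^2=1$ this is an isometry, with values in $p_K\mathcal F\otimes\mathcal F$, where $p_K$ is the projection onto $\bigoplus_{k\le2K}\mathcal F_k$.

Let $l=l(\xi)$, $\|\xi\|\le1$. On $\mathcal F_n$, $W^{(K)}l-(l\otimes1)W^{(K)}$ has the components $\alpha_{n+1}(k+1)W_{n+1,k+1}l-\alpha_n(k)(l\otimes1)W_{n,k}$ in $\mathcal F_{k+1}\otimes\mathcal F_{n-k}$, $0\le k\le n$, and none in $\mathcal F_0\otimes\mathcal F_{n+1}$ because $\alpha_{n+1}(0)=0$.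

* For $k=n$ the first difference in (8) is $0$. So the component is $(\alpha_{n+1}(n+1)-\alpha_n(n))W_{n+1,n+1}l$, of norm at most $B\,|\mathbb P(t\ge n+1)^{1/2}-\mathbb P(t\ge n)^{1/2}|\le B\,\mathbb P(t=n)^{1/2}\le BK^{-1/2}$.
* For $k<n$, $\alpha_n(k)^2=\mathbb P(t=k)=K^{-1}1_{\{K<k\le2K\}}$ and $\alpha_{n+1}(k+1)^2=\mathbb P(t=k+1)=K^{-1}1_{\{K\le k<2K\}}$. So the norm is at most $BK^{-1/2}$ for $k\in\{K,2K\}$, at most $K^{-1/2}\delta_k$ for $K<k<2K$, and $0$ otherwise.

So the squared norm on $\mathcal F_n$ is at most $3B^2K^{-1}+\sup_{k>K}\delta_k^2$, which tends to $0$ as $K\to\infty$, uniformly in $n$. For $l^*$ on $\mathcal F_{n+1}$ the components are $\alpha_n(k)W_{n,k}l^*-\alpha_{n+1}(k+1)(l^*\otimes1)W_{n+1,k+1}$, and by (9) the same bound holds. On $\mathcal F_0$, $W^{(K)}\Omega=\Omega\otimes\Omega$ and the difference is $0$. Different $\mathcal F_n$ are mapped into orthogonal subspaces, so $\|W^{(K)}a-(a\otimes1)W^{(K)}\|\to0$ for $a=l,l^*$. The set of such $a$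 is a closed algebra (same identity as in Step 4), so this holds for all $a\in\mathcal T$. Therefore
$$W^{(K)*}(p_Kap_K\otimes1)W^{(K)}=W^{(K)*}(a\otimes1)W^{(K)}\to a\quad\text{in norm}.$$
So $\mathcal T\subset B(\mathcal F)$ is nuclearly embedded, via the u.c.p. maps $a\mapsto p_Kap_K\in B(p_K\mathcal F)$ (a matrix algebra) and $x\mapsto W^{(K)*}(x\otimes1)W^{(K)}$. Hence $\mathcal T$ is exact. $\square$

**Corollary 1.8.** Let $\dim\mathsf H<\infty$, suppose a splitting system exists on $\mathcal F$, and let $N\subset B(\mathcal F)$ be a von Neumann algebra in standard form with modular conjugation $J$. If $C\subset\mathcal T$ is a unital $\sigma$-weakly dense $C^*$-subalgebra of $N$ with $JCJ\subset\mathcal T_r$, then $N$ satisfies (AO).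

*Proof.* $C$ is exact as a subalgebra of $\mathcal T$. For $a_i\in C$, $b_i\in JCJ$, Proposition 1.7(i) gives $\|\sum a_ib_i+\mathcal K\|\le\|W^*(\sum a_i\otimes b_i)W\|\le\|\sum a_i\otimes b_i\|_{\min}$. $\square$

### 1.8. Conclusion of the special case

**Proof of Theorem 1.1.** Let $N=\Gamma_0(\mathsf H_{\mathbb R})$, $\dim\mathsf H_{\mathbb R}<\infty$. By Lemma 1.4, $\mathcal F_0(\mathsf H_{\mathbb C})$ is its standard form and $Js(\xi)J=r(\xi)+r(\xi)^*$. Corollary 1.8 with $C=C^*(1,s(\xi):\xi\in\mathsf H_{\mathbb R})$ and the identity splittings shows that $N$ satisfies (AO).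

Suppose $\pi:M=\Gamma_q(\ell^2)\to N$ is an isomorphism (automatically normal). By uniqueness of the standard form there is a unitary $u:\mathcal F_q(\ell^2_{\mathbb C})\to L^2(N)$ with $uxu^*=\pi(x)$, $uJ_Mu^*=J$, mapping the natural cone of $M$ (that of $\Omega$) onto that of $N$. So $u\Omega=\xi_\psi$ for the faithful normal state $\psi=\langle\Omega,\pi^{-1}(\cdot)\Omega\rangle$. With $\eta_m=ue_m=\pi(s(e_m))\xi_\psi=J\pi(s(e_m))J\xi_\psi$, where $\|\pi(s(e_m))\|\le2B$, Propositions 1.6 and 1.5 give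
$$|q|\,d\le\Big\|\sum_{j\le d}\pi(s(e_j))\otimes J\pi(s(e_j))J\Big\|_{\min}=\Big\|\sum_{j\le d}s(e_j)\otimes J_Ms(e_j)J_M\Big\|_{\min}\le4B^2\sqrt d$$
for every $d$, which is absurd for large $d$. $\square$

## 2. Orthogonal groups, and three places where the proof breaks

### 2.1. The $q$-Araki–Woods algebras

**Definition ($q$-Araki–Woods algebra).** Let $(U_t)_{t\in\mathbb R}$ be a strongly continuous group of orthogonal transformations of $\mathsf H_{\mathbb R}$. Extend $U_t$ to a unitary group on $\mathsf H_{\mathbb C}$ and let $A$ be its positive non-singular analytic generator, $U_t=A^{it}$. Let $\mathsf H_U$ be the completion of $\mathsf H_{\mathbb C}$ for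
$$\langle\xi,\eta\rangle_U=\langle2A(1+A)^{-1}\xi,\eta\rangle ,$$
so that $\mathsf H_{\mathbb R}$ embeds $\mathbb R$-linearly into $\mathsf H_U$. Then $\Gamma_q(\mathsf H_{\mathbb R},U_t)=\{s(\xi):\xi\in\mathsf H_{\mathbb R}\}''\subset B(\mathcal F_q(\mathsf H_U))$. If $U_t$ is trivial, $A=1$ and we recover $\Gamma_q(\mathsf H_{\mathbb R})$.

*Example.* Let $\mathsf H_{\mathbb R}=\mathbb R^2$, $\lambda>1$ and $U_t$ the rotation by the angle $t\log\lambda$. In $\mathbb C^2$ there is an orthonormal basis $e_+,e_-=\mathcal Ce_+$ with $Ae_\pm=\lambda^{\pm1}e_\pm$, so $\|e_+\|_U^2=\frac{2\lambda}{1+\lambda}$ and $\|e_-\|_U^2=\frac2{1+\lambda}$. Let $f=e_+/\|e_+\|_U$. Then $\|f\|_U=1$ but $\|\mathcal Cf\|_U^2=\frac{2/(1+\lambda)}{2\lambda/(1+\lambda)}=\lambda^{-1}$: conjugation is no longer isometric. For $c=l(f)+l(\mathcal Cf)^*$, which is $s(\xi_1)+is(\xi_2)$ if $f=\xi_1+i\xi_2$, we get $\langle\Omega,c^*c\,\Omega\rangle=\|f\|_U^2=1$ and $\langle\Omega,cc^*\Omega\rangle=\|\mathcal Cf\|_U^2=\lambda^{-1}$.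 The vacuum state is not a trace.

**Theorem A.** Let $q,q'\in(-1,1)$, $q\ne0$, let $\mathsf K_{\mathbb R}$ be an infinite-dimensional and $\mathsf H_{\mathbb R}$ a finite-dimensional real Hilbert space, with arbitrary strongly continuous orthogonal groups $U_t$ on $\mathsf K_{\mathbb R}$ and $V_t$ on $\mathsf H_{\mathbb R}$. Then $\Gamma_q(\mathsf K_{\mathbb R},U_t)\not\cong\Gamma_{q'}(\mathsf H_{\mathbb R},V_t)$.

The case $\mathsf K_{\mathbb R}=\ell^2$ answers affirmatively a question from Manish Kumar, Adam Skalski, Mateusz Wasilewski, "Full solution of the factoriality question for $q$-Araki-Woods von Neumann algebras via conjugate variables", arXiv:2301.08619 (2023); for trivial groups the statement is a known result. The method also gives the following.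

**Theorem B.** (i) $\Gamma_q(\mathsf K_{\mathbb R},U_t)$ satisfies (AO) if and only if $q=0$ or $\dim\mathsf K_{\mathbb R}<\infty$.

(ii) Let $q\ne0$, $\dim\mathsf K_{\mathbb R}=\infty$, $M=\Gamma_q(\mathsf K_{\mathbb R},U_t)$, and let $N=\Gamma_{q'}(\mathsf H_{\mathbb R},V_t)$ with $\dim\mathsf H_{\mathbb R}<\infty$, or $N=\Gamma_0(\mathsf H_{\mathbb R},V_t)$ with $\mathsf H_{\mathbb R}$ arbitrary. For no $n\ge1$ is there an injective normal, not necessarily unital, $*$-homomorphism $\pi:M\to N\otimes M_n(\mathbb C)$ such that $\pi(M)$ is the range of a faithful normal conditional expectation of $p(N\otimes M_n)p$, $p=\pi(1)$.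

### 2.2. What no longer works

Sections 1.2, 1.3, 1.6 and 1.7 were written for a general complex Hilbert space, a general $q$ and a general state, so they survive with $\mathsf H=\mathsf H_U$ and $\langle\,,\rangle_U$. Three things do not.

First, Lemma 1.4 is false: the example shows that the vacuum is not a trace, and $J$ must be found anew. This is Section 3.

Second, for $q'\ne0$ the identity $\mathcal F_n\to\mathcal F_k\otimes\mathcal F_{n-k}$ is not isometric: for $n=2$, $k=1$ and $\|\xi\|=1$, $\|\xi\otimes\xi\|_q^2=1+q$. One may try to do without splittings. By (6) the commutator $[l(\xi)^*,r(\eta)]=\langle\xi,\eta\rangle_Uq^{\mathsf N}$ is compact when $\dim\mathsf H<\infty$, because $|q|^n\to0$ and the $\mathcal F_n$ are finite-dimensional. So $\mathcal T$ and $\mathcal T_r$ commute modulo $\mathcal K$, and we get a $*$-homomorphism from the maximal tensor product $\mathcal T\otimes_{\max}\mathcal T_r$ into $B(\mathcal F)/\mathcal K$. But (AO) asks for the minimal norm,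 and commutation alone gives no control of it. We shall instead construct a splitting system for every $q$, in Section 4.

Third, Proposition 1.5 used vectors of degree one that are bounded both as $x_m\Omega$ and as $Jy_mJ\Omega$. If the spectrum of $A$ escapes to $0$ and $\infty$, there are no such sequences at all. Section 5 proves this, and passes to degree two.

## 3. Modular conjugation of the vacuum

Write $\mathsf H=\mathsf H_U$, and $\mathcal C$ for the conjugation on $\mathsf H_{\mathbb C}$. Since $\mathcal CU_t\mathcal C=U_t$ and $\mathcal C$ is antilinear, $\mathcal CA\mathcal C=A^{-1}$. Put $E_T=1_{[1/T,T]}(A)$ for $T\ge1$; it commutes with $\mathcal C$. It also commutes with $2A(1+A)^{-1}$, so it extends to an orthogonal projection of $\mathsf H$, and $E_T\to1$ strongly. On $E_T\mathsf H_{\mathbb C}$ we have $\frac2{T+1}\le2A(1+A)^{-1}\le2$, so $\|\cdot\|$ and $\|\cdot\|_U$ are equivalent there. The space $\mathcal E:=\bigcup_TE_T\mathsf H_{\mathbb C}$ is dense in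 $\mathsf H$ and invariant under $\mathcal C$ and all powers of $A$. For $\xi,\eta\in\mathcal E$
$$\langle\mathcal C\xi,\mathcal C\eta\rangle_U=\langle\mathcal C\,2A^{-1}(1+A^{-1})^{-1}\xi,\mathcal C\eta\rangle=\overline{\langle2(1+A)^{-1}\xi,\eta\rangle}=\overline{\langle A^{-1}\xi,\eta\rangle_U}.\tag{11}$$
Hence $I:=\mathcal CA^{1/2}$ satisfies $\langle I\xi,I\eta\rangle_U=\overline{\langle\xi,\eta\rangle_U}$ and $I^2=\mathcal CA^{1/2}\mathcal CA^{1/2}=A^{-1/2}A^{1/2}=1$ on $\mathcal E$. It extends to an antiunitary involution of $\mathsf H$, and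
$$\mathcal C=IA^{-1/2},\qquad\mathcal CI=A^{1/2},\qquad IA=A^{-1}I\qquad\text{on }\mathcal E.\tag{12}$$
In the rotation example $If=\mathcal CA^{1/2}f=\lambda^{1/2}\mathcal Cf$ is a unit vector $g$, and $\mathcal Cf=\lambda^{-1/2}g$.

For $\xi=\xi_1+i\xi_2\in\mathsf H_{\mathbb C}$ put $c(\xi)=s(\xi_1)+is(\xi_2)=l(\xi)+l(\mathcal C\xi)^*\in M:=\Gamma_q(\mathsf H_{\mathbb R},U_t)$. Then $c(\xi)\Omega=\xi$ and $c(\xi)^*=c(\mathcal C\xi)$.

**Lemma 3.1** (Shlyakhtenko, Hiai). $\Omega$ is cyclic and separating for $M$. The modular conjugation of the vacuum state is $J(\xi_1\otimes\cdots\otimes\xi_n)=I\xi_n\otimes\cdots\otimes I\xi_1$; hence $Jl(\xi)J=r(I\xi)$. The Tomita operator is $J\Gamma(A^{-1/2})$, where $\Gamma(A^{-1/2})$ acts on $\mathcal F_n$ as $(A^{-1/2})^{\otimes n}$ (made precise in Step 4).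

*Proof.* Let $J$ be the antiunitary involution given by the formula; clearly $Jl(\xi)J=r(I\xi)$.

**Step 1: $\Omega$ is cyclic.** Let $\mathcal A$ be the $*$-algebra generated by $1$ and $c(\xi)$, $\xi\in\mathcal E$, and let $D_0$ be the span of $\Omega$ and of the tensors with letters in $\mathcal E$. Since $c(\xi)w=\xi\otimes w+l(\mathcal C\xi)^*w$, induction on the degree gives $\mathcal A\Omega=D_0$, which is dense. For $\xi\in\mathsf H_{\mathbb R}$ we have $E_T\xi\in\mathsf H_{\mathbb R}\cap\mathcal E$ and $s(E_T\xi)\to s(\xi)$ in norm, so $\mathcal A''=M$.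

**Step 2: $\Omega$ is separating.** For $\xi,\eta\in\mathsf H_{\mathbb R}\cap\mathcal E$, (6) gives $[s(\eta),Js(\xi)J]=[s(\eta),r(I\xi)+r(I\xi)^*]=2i\,\mathrm{Im}\langle\eta,I\xi\rangle_U\,q^{\mathsf N}$. Here $I\xi=\mathcal CA^{1/2}\xi=A^{-1/2}\mathcal C\xi=A^{-1/2}\xi$, so
$$\langle\eta,I\xi\rangle_U=\langle2A(1+A)^{-1}\eta,A^{-1/2}\xi\rangle=\langle2(A^{1/2}+A^{-1/2})^{-1}\eta,\xi\rangle,$$
which is real because $2(A^{1/2}+A^{-1/2})^{-1}$ commutes with $\mathcal C$. So $JMJ\subset M'$. As $J\Omega=\Omega$ is cyclic for $JMJ$, $\Omega$ is separating for $M$.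

**Step 3: the Tomita operator $S$ on $D_0$.** Let $S_0(\xi_1\otimes\cdots\otimes\xi_n)=\mathcal C\xi_n\otimes\cdots\otimes\mathcal C\xi_1$ on $D_0$, so $S_0^2=1$. We claim $S_0=S|_{D_0}$. First, $S_0l(\xi)S_0=r(\mathcal C\xi)$. Next, by (5) and (11),
$$S_0l(\mathcal C\xi)^*S_0(v_1\otimes\cdots\otimes v_n)=\sum_iq^{n-i}\,\overline{\langle\mathcal C\xi,\mathcal Cv_i\rangle_U}\,v_1\otimes\cdots\widehat{v_i}\cdots\otimes v_n=r(A^{-1}\xi)^*(v_1\otimes\cdots\otimes v_n).$$
So $S_0c(\xi)S_0=r(\mathcal C\xi)+r(A^{-1}\xi)^*$ on $D_0$ for $\xi\in\mathcal E$. For $\eta\in\mathcal E$, by (6) and (11),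
$$[c(\eta),S_0c(\xi)S_0]=\big(-\langle A^{-1}\xi,\eta\rangle_U+\langle\mathcal C\eta,\mathcal C\xi\rangle_U\big)q^{\mathsf N}=0,$$
because $\langle\mathcal C\eta,\mathcal C\xi\rangle_U=\overline{\langle A^{-1}\eta,\xi\rangle_U}=\langle A^{-1}\xi,\eta\rangle_U$. Put $d_i=S_0c(\xi_i)S_0$; then $d_i\Omega=\mathcal C\xi_i=c(\mathcal C\xi_i)\Omega$, and as in Lemma 1.4, commuting successively,
$$S_0c(\xi_1)\cdots c(\xi_n)\Omega=d_1\cdots d_n\Omega=c(\mathcal C\xi_n)d_1\cdots d_{n-1}\Omega=\cdots=c(\mathcal C\xi_n)\cdots c(\mathcal C\xi_1)\Omega=\big(c(\xi_1)\cdots c(\xi_n)\big)^*\Omega .$$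
This is the claim. By Kaplansky's theorem every $x\in M$ is a strong$^*$ limit of a bounded net from $\mathcal A$, so $D_0=\mathcal A\Omega$ is a core for $S$.

**Step 4: polar decomposition.** Let $Q_T=\bigoplus_nE_T^{\otimes n}$. These are orthogonal projections of $\mathcal F$ increasing to $1$. On $Q_T\mathcal F_n$ the bounded operator $(A^{-1/2})^{\otimes n}$ is positive for $\langle\,,\rangle_0$ and commutes with $P^{(n)}$, so it is positive for $\langle\,,\rangle_q$; it is also invertible there. On the union $D_1$ of the spaces $Q_T(\mathcal F_0\oplus\cdots\oplus\mathcal F_n)$ these operators fit together to a positive symmetric operator $X$, and $1+X$ maps $D_1$ onto $D_1$, which is dense. So $X$ is essentially selfadjoint. Its closure $\Gamma(A^{-1/2})$ is positive, selfadjoint and non-singular, as it is invertible on each of the reducing subspaces just mentioned. Since $D_0\cap Q_T\mathcal F_n$ is dense in $Q_T\mathcal F_n$ and $X$ is bounded there, $D_0\subset D_1$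 is a core as well. By (12), $S_0=J\Gamma(A^{-1/2})|_{D_0}$. Taking closures, $S=J\Gamma(A^{-1/2})$, and uniqueness of the polar decomposition shows that $J$ is the modular conjugation. $\square$

## 4. Splitting unitaries when $q\neq0$

In this section $q\in(-1,1)$ is arbitrary and $\dim\mathsf H<\infty$. The aim is a splitting system. The identity $j_{n,k}:\mathcal F_k\otimes\mathcal F_{n-k}\to\mathcal F_n$ is invertible but not unitary, so we take its polar part. Two things are needed: bounds on $j_{n,k}$ and its inverse that do not depend on $n,k$, and near-compatibility with $l$ and $r$.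

**Lemma 4.1.** $C'_q:=\sup_{n,k}\|R_{n,k}^{-1}\|_0<\infty$.

*Proof.* **Step 1: a bound that depends on $k$.** By (4) and Lemma 1.2, $\|R_{n,n-1}^{-1}\|_0\le c_q$. For $1\le k\le n$ write (2) at $k$ and at $k-1$ and insert $P^{(k)}=(P^{(k-1)}\otimes1)R_{k,k-1}$ and $P^{(n-k+1)}=(1\otimes P^{(n-k)})R_{n-k+1,1}$:
$$(P^{(k-1)}\otimes1\otimes P^{(n-k)})(R_{k,k-1}\otimes1)R_{n,k}=P^{(n)}=(P^{(k-1)}\otimes1\otimes P^{(n-k)})(1_{k-1}\otimes R_{n-k+1,1})R_{n,k-1}.$$
Cancelling the invertible first factor,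
$$R_{n,k}=Y_{n,k}R_{n,k-1},\qquad Y_{n,k}=(R_{k,k-1}^{-1}\otimes1)(1_{k-1}\otimes R_{n-k+1,1}).\tag{13}$$
By (3) and Lemma 1.2, $\|Y_{n,k}\|_0,\|Y_{n,k}^{-1}\|_0\le c_qC_q$. As $R_{n,0}=1$, $\|R_{n,k}^{-1}\|_0\le(c_qC_q)^k$.

**Step 2: for large $k$ one more letter costs little.** Split the sum (1) according to $1\in G$ or $1\notin G$. In the first case $v_1$ comes first and creates no inversion. In the second case $v_1$ is the first letter of $v_{G^c}$ and creates $k$ inversions. So for $1\le k\le n-1$,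
$$R_{n,k}=1\otimes R_{n-1,k-1}+q^k\sigma_k(1\otimes R_{n-1,k}),\tag{14}$$
where $\sigma_k$ moves the first leg to position $k+1$. By (13) with $n-1$ in place of $n$, this equals
$$\big(1+q^k\sigma_k(1\otimes Y_{n-1,k})\big)(1\otimes R_{n-1,k-1}).$$
Choose $k_0\ge1$ with $|q|^{k_0}c_qC_q\le\frac12$. For $k_0<k<n$ we get $\|R_{n,k}^{-1}\|_0\le(1-|q|^kc_qC_q)^{-1}\|R_{n-1,k-1}^{-1}\|_0$. Iterate, lowering $n$ and $k$ together, down to $k=k_0$, and use Step 1 there. For $k\le k_0$ use Step 1 directly; for $k=n$, $R_{n,n}=1$. Since $c_qC_q\ge1$,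
$$C'_q\le(c_qC_q)^{k_0}\prod_{k>k_0}(1-|q|^kc_qC_q)^{-1}<\infty.\qquad\square$$

**Definition of $W_{n,k}$.** By (2), for $u\in\mathcal F_n$ and $v\in\mathcal F_k\otimes\mathcal F_{n-k}$,
$$\langle u,j_{n,k}v\rangle_q=\langle P^{(n)}u,v\rangle_0=\langle(P^{(k)}\otimes P^{(n-k)})R_{n,k}u,v\rangle_0,$$
i.e. $j_{n,k}^*=R_{n,k}$ as a linear map of $\mathsf H^{\otimes n}$. So $D_{n,k}:=j_{n,k}j_{n,k}^*$, a positive operator on $\mathcal F_n$, equals $R_{n,k}$ as a linear map. Its eigenvalues are bounded by $\|R_{n,k}\|_0$ and their inverses by $\|R_{n,k}^{-1}\|_0$. Here it does not matter that $\|\cdot\|_0$ belongs to another inner product, since eigenvalues do not see the inner product. Hence the spectrum of $D_{n,k}$ lies in $\Lambda=[1/C'_q,C_q]$ and $\|j_{n,k}\|\le C_q^{1/2}$. Then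
$$W_{n,k}:=j_{n,k}^*D_{n,k}^{-1/2}:\mathcal F_n\to\mathcal F_k\otimes\mathcal F_{n-k}$$
satisfies $W_{n,k}^*W_{n,k}=D_{n,k}^{-1/2}D_{n,k}D_{n,k}^{-1/2}=1$, and it is unitary because both spaces have the same finite dimension. Also $W_{n,n}=W_{n,0}=\mathrm{id}$. For example, $D_{2,1}=1+q\tau$ and $W_{2,1}=(1+q\tau)^{1/2}$ as linear maps.

**Lemma 4.2.** There is a bounded sequence $\delta_k\to0$, depending only on $q$, such that the $W_{n,k}$ and $\delta_k$ form a splitting system.

*Proof.* **Step 1: the error in $j^*$.** For $k=n$ all $W$'s in the first difference of (8) are identities, and the difference is $0$. Let $k<n$, $\|\xi\|\le1$, $l=l(\xi)$. Clearly $l\,j_{n,k}=j_{n+1,k+1}(l\otimes1)$, as both sides put $\xi$ in front. By (14) for $(n+1,k+1)$,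
$$j_{n+1,k+1}^*l=(l\otimes1)j_{n,k}^*+q^{k+1}e,\qquad e=(1_{\mathcal F_{k+1}}\otimes l(\xi))j_{n,k+1}^*,\qquad\|e\|\le BC_q^{1/2},$$
because $\sigma_{k+1}$ moves $\xi$ to position $k+2$, the first position of the second tensor factor.

**Step 2: the error in $D^{-1/2}$.** From Step 1,
$$D_{n+1,k+1}l-lD_{n,k}=j_{n+1,k+1}(l\otimes1)j_{n,k}^*+q^{k+1}j_{n+1,k+1}e-l\,j_{n,k}j_{n,k}^*=q^{k+1}j_{n+1,k+1}e,$$
of norm at most $|q|^{k+1}BC_q$. Telescoping, $D_{n+1,k+1}^sl-lD_{n,k}^s=\sum_{a=0}^{s-1}D_{n+1,k+1}^a(D_{n+1,k+1}l-lD_{n,k})D_{n,k}^{s-1-a}$. So for every polynomial $p$, $\|p(D_{n+1,k+1})l-lp(D_{n,k})\|\le K_p|q|^{k+1}$ with $K_p$ depending only on $p,q$. Therefore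
$$\|D_{n+1,k+1}^{-1/2}l-lD_{n,k}^{-1/2}\|\le\delta'_k:=\inf_p\Big(2B\sup_{t\in\Lambda}|t^{-1/2}-p(t)|+K_p|q|^{k+1}\Big).$$
By Weierstrass approximation on $\Lambda$, $\delta'_k\to0$; the choice $p=0$ shows that it is bounded.

**Step 3: the error in $W$.** Using Step 1 to rewrite $(l\otimes1)j_{n,k}^*$,
$$W_{n+1,k+1}l-(l\otimes1)W_{n,k}=j_{n+1,k+1}^*\big(D_{n+1,k+1}^{-1/2}l-lD_{n,k}^{-1/2}\big)+q^{k+1}eD_{n,k}^{-1/2}.$$
So $\delta_k:=C_q^{1/2}\delta'_k+|q|^{k+1}B(C_qC'_q)^{1/2}$ works for $l$.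

**Step 4: the right side.** Total reversal $\varrho$ is unitary on $\mathcal F_n$, and from $\mathcal F_k\otimes\mathcal F_{n-k}$ onto $\mathcal F_{n-k}\otimes\mathcal F_k$, and $\varrho j_{n,k}=j_{n,n-k}\varrho$. Taking adjoints, $\varrho j_{n,k}^*=j_{n,n-k}^*\varrho$, so $\varrho D_{n,k}=D_{n,n-k}\varrho$ and $\varrho W_{n,k}=W_{n,n-k}\varrho$. Hence $\varrho\big(W_{n+1,k}r(\xi)-(1\otimes r(\xi))W_{n,k}\big)\varrho=W_{n+1,n-k+1}l(\xi)-(l(\xi)\otimes1)W_{n,n-k}$, of norm at most $\delta_{n-k}$. $\square$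

**Corollary 4.3.** $N=\Gamma_{q'}(\mathsf H_{\mathbb R},V_t)$ satisfies (AO) if $\dim\mathsf H_{\mathbb R}<\infty$.

*Proof.* By Lemma 3.1, $\mathcal F_{q'}(\mathsf H_V)$ with $J$ is the standard form. The algebra $C=C^*(1,s(\xi):\xi\in\mathsf H_{\mathbb R})\subset\mathcal T$ is dense in $N$, and $JCJ\subset\mathcal T_r$ because $Js(\xi)J=r(I\xi)+r(I\xi)^*$. Apply Lemma 4.2 and Corollary 1.8. $\square$

## 5. Test elements of degree one and degree two

Let $q\ne0$, $\dim\mathsf K_{\mathbb R}=\infty$, $M=\Gamma_q(\mathsf K_{\mathbb R},U_t)$, $\mathsf H=\mathsf K_U$, with $A,\mathcal C,I,J,E_T$ as in Section 3.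

### 5.1. Why vectors of degree one are not enough

Imitating Proposition 1.5 we look for unit vectors $\eta_m\in\mathsf H=\mathcal F_1$, weakly null, with $\eta_m=x_m\Omega=Jy_mJ\Omega$ and $\|x_m\|,\|y_m\|\le\kappa$. By Lemma 3.1, $\|A^{-1/2}\eta_m\|_U=\|S\eta_m\|=\|x_m^*\Omega\|\le\kappa$. Also $y_m\Omega=J\eta_m=I\eta_m$, so $\|A^{-1/2}I\eta_m\|_U=\|y_m^*\Omega\|\le\kappa$, which by (12) means $\|A^{1/2}\eta_m\|_U\le\kappa$ (here $A^{\pm1/2}$ are the closures of their restrictions to $\mathcal E$). The two bounds give $\|(1-E_T)\eta_m\|_U^2\le2\kappa^2/T$, since on the range of $1-E_T$ either $A>T$ or $A^{-1}>T$. If $E_T\mathsf K_{\mathbb C}$ is finite-dimensional for every $T$, then $E_T\eta_m\to0$ in norm, so $1=\|\eta_m\|_U^2\to0$ after letting $m\to\infty$ and then $T\to\infty$: a contradiction. So when the eigenvalues of $A$ run off to $0$ and $\infty$, degree one is exhausted. For instance, if $Af=\lambda f$, $\|f\|_U=1$ and $g=If$, the operator $y$ with $JyJ\Omega=f$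 is $c(g)=l(g)+\lambda^{1/2}l(f)^*$, and $\|c(g)f\|\ge\lambda^{1/2}$.

In degree two there is a remedy: $A\otimes A$ fixes $g\otimes f$, because $Ag=\lambda^{-1}g$. We look for bounded elements of $M$ that create such vectors.

### 5.2. The construction

**Proposition 5.1.** There are $\beta<\infty$, $\kappa>0$, $h>0$ such that for every $d$ there are $a_j,b_j\in M$ ($j\le d$) and a weakly null sequence $\eta_m\in\mathcal F$ with $\|\eta_m\|^2=h$, $\eta_m=x_m\Omega=Jy_mJ\Omega$, $x_m,y_m\in M$, $\sup_m(\|x_m\|+\|y_m\|)<\infty$, and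
$$\lim_m\Big|\Big\langle\eta_m,\sum_{j\le d}a_jJb_jJ\eta_m\Big\rangle\Big|=\kappa h\,d,\qquad\Big\|\sum_{j\le d}a_j\otimes Jb_jJ\Big\|_{\min}\le\beta^2\sqrt d .$$

*Proof.* $E_T\mathsf K_{\mathbb C}$ is invariant under $\mathcal C$ and $I$, and there, by (12), $\|\mathcal C\zeta\|_U=\|A^{-1/2}\zeta\|_U\le T^{1/2}\|\zeta\|_U$.

**Case (a): $\dim E_T\mathsf K_{\mathbb C}=\infty$ for some $T$.** Here the elements of Proposition 1.5 survive. Let $(\omega_j)_{j\ge1}$ be $\langle\,,\rangle_U$-orthonormal in $E_T\mathsf K_{\mathbb C}$ and set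
$$a_j=c(\mathcal C\omega_j)=l(\mathcal C\omega_j)+l(\omega_j)^*,\quad b_j=c(I\omega_j),\quad Jb_jJ=r(\omega_j)+r(I\mathcal CI\omega_j)^*,\quad\eta_m=\omega_m=c(\omega_m)\Omega=Jc(I\omega_m)J\Omega .$$
Since $\|c(\zeta)\|\le B(\|\zeta\|_U+\|\mathcal C\zeta\|_U)$, all $c(\cdot)$ occurring here have norm at most $\beta:=(1+T^{1/2})B$.

*Lower bound.* For $m>d\ge j$, $a_j^*\omega_m=c(\omega_j)\omega_m=\omega_j\otimes\omega_m+\langle\mathcal C\omega_j,\omega_m\rangle_U\Omega$ and $Jb_jJ\omega_m=\omega_m\otimes\omega_j+\langle I\mathcal CI\omega_j,\omega_m\rangle_U\Omega$. We have $\langle\omega_j\otimes\omega_m,\omega_m\otimes\omega_j\rangle_q=q$, and the two scalars tend to $0$ as $m\to\infty$ because $\omega_m\to0$ weakly. So $\langle\omega_m,a_jJb_jJ\omega_m\rangle\to q$. Thus $h=1$, $\kappa=|q|$.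

*Upper bound.* The map $(\alpha_j)\mapsto\sum\alpha_j\mathcal C\omega_j=\mathcal C\sum\overline{\alpha_j}\omega_j$ has norm at most $T^{1/2}$, so $\|\sum_j|\mathcal C\omega_j\rangle\langle\mathcal C\omega_j|\|\le T$. Lemma 1.3(ii) gives $\|\sum l(\mathcal C\omega_j)l(\mathcal C\omega_j)^*\|^{1/2}\le T^{1/2}B$; also $\|\sum l(\omega_j)l(\omega_j)^*\|^{1/2}\le B$. By (7), first form for the terms $l(\mathcal C\omega_j)$ and second form for $l(\omega_j)^*$, $\|\sum_{j\le d}a_j\otimes Jb_jJ\|\le(T^{1/2}B+B)\sqrt d\,\beta=\beta^2\sqrt d$.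

**Case (b): $\dim E_T\mathsf K_{\mathbb C}<\infty$ for all $T$.** *The letters.* Since $\bigcup_TE_T\mathsf K_{\mathbb C}$ is dense in the infinite-dimensional space $\mathsf K_{\mathbb C}$, $A$ is diagonalizable with infinitely many eigenvalues, only finitely many in each $[1/T,T]$. As $\mathcal C$ maps the $\lambda$-eigenspace onto the $\lambda^{-1}$-eigenspace, there are eigenvalues $1<\lambda_1<\lambda_2<\cdots\to\infty$. Choose $f_k$ with $Af_k=\lambda_kf_k$, $\|f_k\|_U=1$, and put $g_k=If_k$, $\mu_k=\lambda_k^{-1/2}<1$. By (12), $Ag_k=\lambda_k^{-1}g_k$ and $\mathcal Cf_k=IA^{-1/2}f_k=\mu_kg_k$. All the $f_k,g_k$ together are orthonormal in $\mathsf H$, being unit eigenvectors of $A$ for distinct eigenvalues. Write $l_k=l(f_k)$, $\tilde l_k=l(g_k)$ and $c_k=c(f_k)=l_k+\mu_k\tilde l_k^*\in M$.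

*The elements.* The vector $c_k^*c_k\Omega=c_k^*f_k=\Omega+\mu_kg_k\otimes f_k$ contains the desired $g_k\otimes f_k$, but with the small factor $\mu_k$. To divide by $\mu_k$ and stay bounded, the part of $c_k^*c_k$ that is not small must be removed inside $M$. Up to $O(\mu_k)$ this part is $l_k^*l_k=1+ql_kl_k^*$, and up to $O(\mu_k)$ it equals $1+q\,c_kc_k^*$. So we compute, using $l_k^*l_k=1+ql_kl_k^*$ and $\tilde l_k^*\tilde l_k=1+q\tilde l_k\tilde l_k^*$,
$$c_k^*c_k=l_k^*l_k+\mu_k(l_k^*\tilde l_k^*+\tilde l_kl_k)+\mu_k^2\tilde l_k\tilde l_k^*,\qquad c_kc_k^*=l_kl_k^*+\mu_k(l_k\tilde l_k+\tilde l_k^*l_k^*)+\mu_k^2\tilde l_k^*\tilde l_k,$$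
$$c_k^*c_k-1-q\,c_kc_k^*=\mu_k(\tilde l_kl_k+l_k^*\tilde l_k^*)-q\mu_k(l_k\tilde l_k+\tilde l_k^*l_k^*)+\mu_k^2\big((1-q^2)\tilde l_k\tilde l_k^*-q\big).$$
Hence the selfadjoint element $x_k:=\mu_k^{-1}(c_k^*c_k-1-q\,c_kc_k^*)+q\mu_k$ of $M$ equals
$$x_k=X_k+X_k^*+Z_k,\qquad X_k=\tilde l_kl_k-q\,l_k\tilde l_k,\qquad Z_k=\mu_k(1-q^2)\tilde l_k\tilde l_k^*.\tag{15}$$
No negative power of $\mu_k$ is left.

*The vectors.* Let $\chi_k=x_k\Omega=g_k\otimes f_k-q\,f_k\otimes g_k$. Then $\|\chi_k\|^2=1+q^2-2q\cdot q=1-q^2$. The $\chi_k$ are mutually orthogonal, hence weakly null. Moreover $J\chi_k=\chi_k$, since $J(g_k\otimes f_k)=If_k\otimes Ig_k=g_k\otimes f_k$ and similarly for $f_k\otimes g_k$. Thus $\chi_k=x_k\Omega=Jx_kJ\Omega$. Take $a_j=b_j=x_j$, $\eta_m=\chi_m$, $h=1-q^2$.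

*Upper bound.* By Lemma 1.3, $\sum_j\tilde l_jl_jl_j^*\tilde l_j^*\le B^2\sum_j\tilde l_j\tilde l_j^*\le B^4$, and likewise with $l$ and $\tilde l$ exchanged. By the triangle inequality for rows, $\|\sum_{j\le d}X_jX_j^*\|^{1/2}\le(1+|q|)B^2$. Also $\sum_jZ_jZ_j^*\le B^2\sum_j\tilde l_j\tilde l_j^*\le B^4$. In particular $\|x_j\|\le2(1+|q|)B^2+B^2\le\beta:=5B^2$. Apply (7) to $\sum X_j\otimes Jx_jJ$ and $\sum Z_j\otimes Jx_jJ$ (first form) and to $\sum X_j^*\otimes Jx_jJ$ (second form):
$$\Big\|\sum_{j\le d}x_j\otimes Jx_jJ\Big\|\le(2(1+|q|)+1)B^2\sqrt d\,\beta\le\beta^2\sqrt d .$$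

*Lower bound.* Let $m>d\ge j$. The summands of $X_j^*$ and $Z_j$ have $l_j^*$ or $\tilde l_j^*$ as rightmost factor, which kills $\chi_m$ because its letters $f_m,g_m$ are orthogonal to $f_j,g_j$. So $x_j\chi_m=X_j\chi_m=\chi_j\otimes\chi_m$. Similarly $JX_jJ=r(f_j)r(g_j)-q\,r(g_j)r(f_j)$ and the other summands of $Jx_jJ$ kill $\chi_m$, so $Jx_jJ\chi_m=\chi_m\otimes g_j\otimes f_j-q\,\chi_m\otimes f_j\otimes g_j=\chi_m\otimes\chi_j$. By (2),
$$\langle\chi_j\otimes\chi_m,\chi_m\otimes\chi_j\rangle_q=\langle\chi_j\otimes\chi_m,(P^{(2)}\otimes P^{(2)})R_{4,2}(\chi_m\otimes\chi_j)\rangle_0 .$$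
The first two legs on the left carry letters with index $j$, and $P^{(2)}\otimes P^{(2)}$ permutes only within the two halves. So only $G=\{3,4\}$ contributes, with $\mathrm{inv}(G)=4$, and the value is $q^4\|\chi_j\|^2\|\chi_m\|^2$. As $x_j=x_j^*$, $\langle\chi_m,\sum_{j\le d}x_jJx_jJ\chi_m\rangle=d\,q^4(1-q^2)\,h$, i.e. $\kappa=q^4(1-q^2)>0$. $\square$

## 6. Transport to an algebra with (AO): proof of Theorem A

For an isomorphism, uniqueness of the standard form would carry the vectors over as in 1.8. We prove a more general transport by hand, because Theorem B needs it.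

**Proposition 6.1.** Let $M=\Gamma_q(\mathsf K_{\mathbb R},U_t)$ with $q\ne0$, $\dim\mathsf K_{\mathbb R}=\infty$, and let $N$ be a $\sigma$-finite von Neumann algebra with (AO). There is no injective normal $*$-homomorphism $\pi:M\to N$, with $p=\pi(1)$ possibly $\neq1$, such that there is a faithful normal conditional expectation $\Phi:pNp\to\pi(M)$.

*Proof.* Suppose $\pi,\Phi$ exist; let $\varphi$ be the vacuum state of $M$ and $J_\varphi,\Delta_\varphi$ its modular objects.

**Step 1: a state on $N$ adapted to $\pi$.** If $p\ne1$, let $\theta$ be a faithful normal state on $(1-p)N(1-p)$, $t=\frac12$, and $\psi(x)=t\,\varphi(\pi^{-1}\Phi(pxp))+(1-t)\,\theta((1-p)x(1-p))$. If $p=1$, let $t=1$, $\psi=\varphi\circ\pi^{-1}\circ\Phi$. Then $\psi$ is a faithful normal state, and $\psi(px)=\psi(pxp)=\psi(xp)$, so $p$ is in its centralizer. Therefore $\sigma^\psi$ restricts on $pNp$ to the modular group of $\psi|_{pNp}=t\,\varphi\pi^{-1}\Phi$. As $\Phi$ preserves this functional,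 Takesaki's theorem says that its modular group leaves $\pi(M)$ invariant and restricts there to the modular group of $\varphi\pi^{-1}$. So $\sigma^\psi_s\circ\pi=\pi\circ\sigma^\varphi_s$.

**Step 2: an isometry intertwining modular conjugations.** Let $\xi_\psi\in L^2(N)$ be the representing vector in the natural cone, so that its modular conjugation is the $J$ of the standard form. Since $\psi(\pi(x^*x))=t\varphi(x^*x)$, $ux\Omega=t^{-1/2}\pi(x)\xi_\psi$ $(x\in M)$ defines an isometry $u:\mathcal F\to L^2(N)$. By Step 1, $u\Delta_\varphi^{is}x\Omega=t^{-1/2}\pi(\sigma^\varphi_s(x))\xi_\psi=t^{-1/2}\sigma_s^\psi(\pi(x))\xi_\psi=\Delta_\psi^{is}ux\Omega$, so $u\Delta_\varphi^{is}=\Delta_\psi^{is}u$ for all $s$. Hence $u$ intertwines the spectral projections of $\Delta_\varphi$ and $\Delta_\psi$, and $u\Delta_\varphi^{1/2}\subset\Delta_\psi^{1/2}u$. For $x\in M$,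
$$Ju\Delta_\varphi^{1/2}x\Omega=t^{-1/2}J\Delta_\psi^{1/2}\pi(x)\xi_\psi=t^{-1/2}\pi(x^*)\xi_\psi=ux^*\Omega=uJ_\varphi\Delta_\varphi^{1/2}x\Omega .$$
Since $\Delta_\varphi^{1/2}M\Omega=J_\varphi M\Omega$ is dense, $Ju=uJ_\varphi$. Therefore, for $x,y\in M$,
$$ux=\pi(x)u,\qquad uJ_\varphi yJ_\varphi=JuyJ_\varphi=J\pi(y)uJ_\varphi=J\pi(y)Ju .$$

**Step 3: transport and contradiction.** Take $a_j,b_j,\eta_m,x_m,y_m$ from Proposition 5.1. Then $u\eta_m$ is weakly null with $\|u\eta_m\|^2=h$, $u\eta_m=t^{-1/2}\pi(x_m)\xi_\psi$, and also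
$$u\eta_m=uJ_\varphi y_m\Omega=Juy_m\Omega=t^{-1/2}J\pi(y_m)J\xi_\psi .$$
So $u\eta_m$ satisfies the hypotheses of Proposition 1.6 in $L^2(N)$. By Step 2, $\langle u\eta_m,\sum\pi(a_j)J\pi(b_j)Ju\eta_m\rangle=\langle\eta_m,\sum a_jJ_\varphi b_jJ_\varphi\eta_m\rangle$. Moreover $\|\sum\pi(a_j)\otimes J\pi(b_j)J\|_{\min}=\|\sum a_j\otimes J_\varphi b_jJ_\varphi\|_{\min}$, because $\pi$ and $J_\varphi bJ_\varphi\mapsto J\pi(b)J$ are injective $*$-homomorphisms. Proposition 1.6 gives $\kappa hd\le h\beta^2\sqrt d$, i.e. $\sqrt d\le\beta^2/\kappa$, for every $d$: a contradiction. $\square$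

**Proof of Theorem A.** A $*$-isomorphism of von Neumann algebras is normal. By Corollary 4.3, $N=\Gamma_{q'}(\mathsf H_{\mathbb R},V_t)$ satisfies (AO), and it is $\sigma$-finite because it has the separating vector $\Omega$. Apply Proposition 6.1 with $\pi$ an isomorphism ($p=1$, $\Phi=\mathrm{id}$). $\blacksquare$

## 7. (AO) at $q=0$ in every dimension, matrix amplifications, and proof of Theorem B

**Step 1: $\Gamma_0(\mathsf H_{\mathbb R},V_t)$ satisfies (AO) for arbitrary $\mathsf H_{\mathbb R}$.** If $\dim\mathsf H_{\mathbb R}<\infty$ this is Corollary 4.3. In infinite dimension the $\mathcal F_n$ are no longer finite-dimensional, but at $q=0$ the commutator approach of 2.2 goes through, because nuclearity is available. The algebra $\mathcal T=C^*(1,l(\xi):\xi\in\mathsf H_V)$ is the closure of the directed union of the algebras generated by the $l(\xi)$, $\xi$ in a separable infinite-dimensional closed subspace. Each of these is generated by a sequence of isometries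 with orthogonal ranges ($l(e_i)$ for an orthonormal basis, as $l(e_i)^*l(e_j)=\delta_{ij}$ by (6)). Hence it is isomorphic to $\mathcal O_\infty$ and nuclear (Cuntz 1977). So $\mathcal T$ is nuclear, and $C=C^*(1,s(\xi):\xi\in\mathsf H_{\mathbb R})\subset\mathcal T$ is exact and dense. By (6) with $q=0$, $[l(\xi),r(\eta)]=0$ and $[l(\xi)^*,r(\eta)]=\langle\xi,\eta\rangle_VP_\Omega$ is compact, so the images of $\mathcal T$ and $\mathcal T_r$ in $B(\mathcal F)/\mathcal K$ commute. This yields a $*$-homomorphism $\mathcal T\otimes_{\min}\mathcal T_r=\mathcal T\otimes_{\max}\mathcal T_r\to B(\mathcal F)/\mathcal K$. As $JCJ\subset\mathcal T_r$, we may restrict it to $C\otimes JCJ$, and (AO) follows.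

**Step 2: part (i).** "If" is Corollary 4.3 together with Step 1. "Only if": suppose $q\ne0$, $\dim\mathsf K_{\mathbb R}=\infty$ and $M=\Gamma_q(\mathsf K_{\mathbb R},U_t)$ satisfies (AO). Since $M$ is $\sigma$-finite, $N=M$, $\pi=\mathrm{id}$, $\Phi=\mathrm{id}$ contradict Proposition 6.1.

**Step 3: (AO) passes to matrices.** Let $N$ satisfy (AO) via $C$. We show that $N\otimes M_n$ satisfies (AO) via $C\otimes M_n$, which is unital, exact and dense. We have $L^2(N\otimes M_n)=L^2(N)\otimes\mathbb C^n\otimes\mathbb C^n$, with $C\otimes M_n$ acting as $C\otimes M_n\otimes1$ and its conjugate by the modular conjugation as $JCJ\otimes1\otimes M_n$. Let $\Theta:C\otimes_{\min}JCJ\to B(L^2(N))/\mathcal K$ be the $*$-homomorphism given by (AO). The map in question is $\Theta\otimes\mathrm{id}_{M_n\otimes M_n}$, with values in $(B(L^2(N))/\mathcal K)\otimes M_n\otimes M_n=B(L^2(N)\otimes\mathbb C^{n^2})/\mathcal K$. It is a $*$-homomorphism on $(C\otimes_{\min}JCJ)\otimes M_n\otimes M_n=(C\otimes M_n)\otimes_{\min}(JCJ\otimes M_n)$,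 hence contractive for the min-norm.

**Step 4: part (ii).** In both cases $N$ satisfies (AO), by Corollary 4.3 or Step 1, and $N$ is $\sigma$-finite because $\Omega$ is separating. Hence $N\otimes M_n$ is $\sigma$-finite, and it satisfies (AO) by Step 3. Proposition 6.1 applied to $N\otimes M_n$ excludes $\pi$. $\blacksquare$
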